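\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Twins in random words can be longer than twins in worst-case words}


\begin{abstract}
Twins in a word are two equal subwords occupying disjoint sets of positions. Let $t(w)$ be the maximum length of twins in $w$, and let $t(n,k)$ be the minimum of $t(w)$ over all words of length $n$ on $k$ letters. Dudek, Grytczuk and Ruci\'nski asked whether a uniformly random word $W_k(n)$ asymptotically almost surely satisfies $t(W_k(n))=t(n,k)+o(n)$ for every $k\ge 2$. We show that the answer is negative: this fails for every sufficiently large $k$. Asymptotically almost surely $t(W_k(n))\ge (2-o_k(1))\,n/\sqrt k$, whereas a word assembled from randomly ordered lines of a finite affine plane shows that $t(n,k)\le (1.92+o_k(1))\,n/\sqrt k$ for all large $n$.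
\end{abstract}

\section{The question and the answer}

A \emph{word} over an alphabet $A$ is a finite sequence of letters of $A$, and a \emph{subword} of $w=w_1\cdots w_n$ is a subsequence $w_{i_1}\cdots w_{i_m}$ with $i_1<\dots<i_m$; the positions need not be consecutive. \emph{Twins} in $w$ are two identical subwords whose position sets $\{i_1,\dots,i_m\}$ and $\{j_1,\dots,j_m\}$ are disjoint, and $m$ is their \emph{length}. Write $t(w)$ for the maximum length of twins in $w$ and
\[
t(n,k)=\min\{t(w): w\text{ is a word of length } n \text{ over a } k\text{-letter alphabet}\}.
\]
Always $t(w)\le n/2$, and $t(w)=0$ if the letters of $w$ are all different. On $k$ letters the latter is impossible for long words: any $k+1$ consecutive letters contain a repetition, and concatenating one repeated pair from each of $\lfloor n/(k+1)\rfloor$ consecutive blocks gives $t(n,k)\ge\lfloor n/(k+1)\rfloor$. So for fixed $k$ both $t(n,k)$ and the typical value of $t(w)$ are linear in $n$, and the question is how the two linear rates compare.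

Let $W_k(n)$ be a word of length $n$ whose letters are chosen independently and uniformly from a $k$-letter alphabet. By definition $t(W_k(n))\ge t(n,k)$. An event holds \emph{a.a.s.}\ (asymptotically almost surely) if its probability tends to $1$ as $n\to\infty$. Dudek, Grytczuk and Ruci\'nski \cite{DGR} ask:
\begin{quote}
Does $t(W_k(n))=t(n,k)+o(n)$ hold a.a.s.\ for all $k\ge2$?
\end{quote}
In other words, is it true for every $k\ge 2$ and $\varepsilon>0$ that $\Pr\big(t(W_k(n))\le t(n,k)+\varepsilon n\big)\to1$? One might hope so, since a random word has no structure for twins to exploit. For $k=2$ the answer is yes, for a trivial reason: by a theorem of Axenovich, Person and Puzynina, $t(n,2)=n/2-o(n)$, and $t(w)\le n/2$ for every $w$. For large $k$, however, there are words whose longest twins are shorter than those of a random word by a constant factor.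

\begin{theorem}\label{thm:random}
For every $\eta\in(0,1)$ there is $k_0$ such that for each $k\ge k_0$,
\[
\Pr\big(t(W_k(n))\ge(2-\eta)\,n/\sqrt k\big)\longrightarrow 1\qquad(n\to\infty),
\]
with failure probability at most $e^{-cn}$ for all large $n$, where $c=c(k,\eta)>0$.
\end{theorem}

\begin{theorem}\label{thm:extremal}
$\displaystyle\limsup_{k\to\infty}\ \limsup_{n\to\infty}\ \frac{\sqrt k\;t(n,k)}{n}\le 1.92.$
\end{theorem}

\begin{corollary}\label{cor:answer}
There is $k_1$ such that for every $k\ge k_1$,
\[
\Pr\Big(t(W_k(n))\ge t(n,k)+0.07\,\frac{n}{\sqrt k}\Big)\longrightarrow1\qquad(n\to\infty),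
\]
with failure probability at most $e^{-cn}$ for all large $n$, where $c=c(k)>0$. Hence the answer to the question is negative. Moreover, for each $\epsilon>0$ and all sufficiently large $k$, a.a.s.\ $t(W_k(n))\ge\big(\tfrac{25}{24}-\epsilon\big)t(n,k)$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:random} with $\eta=0.005$: for large $k$, with the stated failure probability, $t(W_k(n))\ge1.995\,n/\sqrt k$. By Theorem~\ref{thm:extremal}, for large $k$ and all $n\ge n_0(k)$, $t(n,k)\le1.925\,n/\sqrt k$. The difference is $0.07\,n/\sqrt k$. For the last statement use the two theorems with smaller errors: $(2-\eta)/(1.92+\delta)\to 2/1.92=25/24$ as $\eta,\delta\to0$.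
\end{proof}

We decide the question for $k=2$ and for all sufficiently large $k$, and make no claim about the remaining $k\ge3$.

\paragraph{Where the two constants come from.}
Call a pair of positions $(p,p')$ with $p<p'$ and $w_p=w_{p'}$ a \emph{match}, and view it as a point of the $n\times n$ square. Up to exchanging positions within pairs (see Section~\ref{sec:cells}), twins are chains of matches, increasing in both coordinates, in which no position occurs both as a first and as a second coordinate. In a random word two given positions match with probability $1/k$. For matches between two independent random words, the longest chains are described by a theorem of Kiwi, Loebl and Matou\v{s}ek \cite{KLM}: for large $k$, the longest common subsequence of two random words of length $\ell$ has length about $2\ell/\sqrt k$. Theorem~\ref{thm:random} shows that twins in a single random word can do equally well, by means of matches close to the diagonal of the square.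

To obtain shorter twins we keep the density of matches near $1/k$ but spread the matches evenly. Let $k=q^2$ and cut the word into $N=n/q$ blocks of $q$ letters, so that the square is cut into cells of side $q$. If every cell contained at most one match, then twins would have length less than $2N=2n/\sqrt k$, simply because a monotone path meets fewer than $2N$ cells. So the trivial bound for an evenly spread word already equals the value for the random word, and \emph{any} improvement of the constant $2$ in the trivial bound answers the question. The lines of an affine plane provide blocks with at most one match per cell, except for rare cells in which two lines coincide. If the letters of each block are in random order, then twins with one match in each of nearly $2N$ cells of a path have to satisfy many order constraints, so many that with high probability no such path carries twins. Section~\ref{sec:full} shows this first for the longest possible paths, where a short generating function computation suffices.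

\section{Three tools}\label{sec:tools}

\paragraph{Longest common subsequences.}
Let $\operatorname{LCS}(X,Y)$ be the length of a longest common subsequence of the words $X,Y$. For independent uniform words $X,Y$ of length $\ell$ over $k$ letters let $\gamma_k=\lim_{\ell\to\infty}\mathbb E\operatorname{LCS}(X,Y)/\ell$; the limit exists because the expectation is superadditive in $\ell$. Kiwi, Loebl and Matou\v{s}ek \cite{KLM} proved that
\begin{equation}\label{eq:klm}
\sqrt k\,\gamma_k\to2\qquad(k\to\infty).
\end{equation}

\paragraph{McDiarmid's inequality.}
Let $g$ be a function of $M$ independent random variables that changes by at most $1$ when one of them is changed. Then $\Pr(g\le\mathbb Eg-x)\le e^{-2x^2/M}$ for all $x\ge0$. Both $\operatorname{LCS}(X,Y)$ and $t(w)$ have this property as functions of the letters: a given position lies in at most one pair of matched positions, and dropping that pair leaves a common subsequence (or twins) valid for any value of the changed letter.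

\paragraph{Binomial sums.}
For real $0<d\le\ell$,
\begin{equation}\label{eq:binom}
\sum_{0\le j\le d}\binom \ell j\le\Big(\frac{e\ell}d\Big)^d .
\end{equation}
Indeed the left side is at most $\sum_{j=0}^{\ell}\binom\ell j(\ell/d)^{d-j}=(\ell/d)^d(1+d/\ell)^\ell\le(e\ell/d)^d$. In particular $\binom\ell m\le(e\ell/m)^m$ for an integer $m$ with $1\le m\le\ell$.

\section{Long twins in random words}

Cut the random word into blocks $B_1,B_2,\dots$ of a large constant length $\ell$. Matching $B_1$ with $B_2$, then $B_3$ with $B_4$, and so on, gives twins of length about $\frac{n}{2\ell}\cdot\frac{2\ell}{\sqrt k}=n/\sqrt k$, half of what we want. To double this we match \emph{every} block with the next one. Then each inner block is used twice, once on the right of a matching and once on the left, and twins must not use a position twice. Each use occupies only a fraction of about $2/\sqrt k$ of the block, so collisions should be rare for large $k$. The difficulty is that both sets of positions are chosen depending on the same block; a union bound over all choices overcomes it.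

A \emph{matching of size $m$} between words $X$ and $Y$ consists of positions $x_1<\dots<x_m$ in $X$ and $y_1<\dots<y_m$ in $Y$ with $X_{x_r}=Y_{y_r}$ for all $r$. It exists if and only if $\operatorname{LCS}(X,Y)\ge m$.

Fix $\eta\in(0,1)$ and put $\beta=12/\ln k$. By \eqref{eq:klm} there is $k_0\ge16$ such that
\[
\sqrt k\,\gamma_k\ge2-\tfrac\eta4\quad\text{and}\quad\beta\le\tfrac\eta{16}\qquad\text{for all }k\ge k_0 .
\]
Fix $k\ge k_0$ and let $m=\lceil(2-\frac\eta2)\ell/\sqrt k\rceil$. Then $m\ge\ell/\sqrt k$, and $m\le\ell$ for large $\ell$.

\begin{lemma}\label{lem:blocks}
Let $X,Y,Z$ be independent uniform words of length $\ell$ over $k$ letters. As $\ell\to\infty$, the probabilities of the following events tend to $0$: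
\begin{enumerate}
\item[(i)] $\operatorname{LCS}(X,Y)<m$;
\item[(ii)] the event $F(X,Y,Z)$ that there are a size-$m$ matching between $X$ and $Y$ with position set $Q$ in $Y$, and a size-$m$ matching between $Y$ and $Z$ with position set $P$ in $Y$, such that $|P\cap Q|\ge\beta m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For large $\ell$ we have $\mathbb E\operatorname{LCS}(X,Y)\ge(2-\frac{3\eta}8)\ell/\sqrt k$, which exceeds $m$ by at least $\frac\eta8\ell/\sqrt k-1$. This is of order $\ell$, and $\operatorname{LCS}(X,Y)$ depends on $2\ell$ letters, so McDiarmid's inequality gives the claim.

(ii) Fix possible position sets: $S$ in $X$ and $Q$ in $Y$ for the first matching, $P$ in $Y$ and $T$ in $Z$ for the second. Conditionally on $Y$, the two matchings prescribe the $m$ letters of $X$ on $S$ and the $m$ letters of $Z$ on $T$, so both are present with probability exactly $k^{-2m}$.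

It remains to count the quadruples $(S,T,Q,P)$ with $|P\cap Q|\ge\beta m$. By \eqref{eq:binom} and $\ell/m\le\sqrt k$, the triple $(S,T,Q)$ can be chosen in $\binom\ell m^3\le(e\sqrt k)^{3m}$ ways. Given $Q$, there are at most $2^m$ choices for $P\cap Q$. The set $P\setminus Q$ has at most $(1-\beta)m$ elements, so by \eqref{eq:binom} with $d=(1-\beta)m$ there are at most
\[
\Big(\frac{e\ell}{(1-\beta)m}\Big)^{(1-\beta)m}\le\Big(\frac{e\sqrt k}{1-\beta}\Big)^{(1-\beta)m}
\]
choices for it. It is here that a large overlap makes the event unlikely: the exponent of $\sqrt k$ in the whole count is $(4-\beta)m$, whereas $k^{-2m}=(\sqrt k)^{-4m}$. Multiplying, and using $e^{4-\beta}\le e^4$,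
\[
\Pr(F)\le\Big[2e^4(1-\beta)^{-(1-\beta)}k^{-\beta/2}\Big]^m .
\]
Since $x^{-x}\le e^{1/e}<\frac32$ for $x\in(0,1]$ and $k^{-\beta/2}=e^{-6}$, the right side is at most $(3e^{-2})^m$, which tends to $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:random}]
Let $\eta'=\eta/32$ and fix $\ell$ so large that both probabilities in Lemma~\ref{lem:blocks} are at most $\eta'$. Cut $W_k(n)$ into $N=\lfloor n/\ell\rfloor$ consecutive blocks $B_1,\dots,B_N$ of length $\ell$ and a remainder. For $1\le c<N$ let $\mu_c$ be a size-$m$ matching between $B_c$ and $B_{c+1}$ if there is one, and $\mu_c=\emptyset$ otherwise. Let $P_c\subseteq B_c$ be the set of left positions of $\mu_c$ and $Q_{c+1}\subseteq B_{c+1}$ the set of its right positions, and put $Q_1=\emptyset$. Delete from each $\mu_c$ the pairs whose left position lies in $P_c\cap Q_c$.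

List the remaining pairs of $\mu_1$, then those of $\mu_2$, and so on. Their left positions are strictly increasing and so are their right positions. In $B_c$ the remaining left positions lie in $P_c\setminus Q_c$ and the remaining right positions lie in $Q_c$, so the two position sets are disjoint. Hence the remaining pairs form twins.

The matching $\mu_c$ contributes $|\mu_c|-|P_c\cap Q_c|\ge0$ pairs. This is at least $(1-\beta)m$ unless $\operatorname{LCS}(B_c,B_{c+1})<m$ or (for $c\ge2$) $F(B_{c-1},B_c,B_{c+1})$ occurs. Each exception has probability at most $\eta'$. Since $m\ge(2-\frac\eta2)\ell/\sqrt k$ and $(1-\beta)(1-2\eta')\ge1-\beta-2\eta'$, we get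
\[
\mathbb E\,t(W_k(n))\ge(N-1)(1-\beta)(1-2\eta')m
\ge(1-o(1))\Big(2-\frac\eta2-2\beta-4\eta'\Big)\frac n{\sqrt k}
\ge(1-o(1))\Big(2-\frac{3\eta}4\Big)\frac n{\sqrt k},
\]
because $2\beta\le\eta/8$ and $4\eta'=\eta/8$. For large $n$ this exceeds $(2-\eta)n/\sqrt k$ by at least $\frac\eta8n/\sqrt k$. McDiarmid's inequality for the function $t$ of $n$ letters bounds the failure probability by $\exp(-\eta^2n/(32k))$.
\end{proof}

\section{A word with short twins}

\subsection{Blocks that are lines}

Let $q\ge e^8$ be a prime. Our alphabet is the plane $\mathbb F_q^2$, with $q^2$ letters. By a \emph{line} we mean one of the $q^2$ sets $\{(x,ax+b):x\in\mathbb F_q\}$ with $a,b\in\mathbb F_q$. A line has $q$ points, and two distinct lines have at most one common point.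

Let $w=B_1B_2\cdots B_N$, where $\lambda_1,\dots,\lambda_N$ are independent uniformly random lines and $B_i$ is a uniformly random ordering of the $q$ points of $\lambda_i$, all choices being independent. So $|w|=qN$, and the letters within a block are distinct. We think of $q$ as fixed and $N\to\infty$.

\subsection{Cells and paths}\label{sec:cells}

Take longest twins in $w$, at positions $p_1<\dots<p_T$ and $p_1'<\dots<p_T'$. Replace each pair $(p_s,p'_s)$ by $(\min(p_s,p_s'),\max(p_s,p_s'))$. Both sequences remain increasing, because $p_s<p_{s+1}$ and $p_s'<p_{s+1}'$ imply the same inequality for the minima and for the maxima; the position sets remain disjoint and the two subwords remain equal. So we may assume that $p_s<p_s'$ for all $s$.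

Let $p_s$ lie in block $i_s$ and $p_s'$ in block $j_s$. Then $i_s\le j_s$, and $i_s\ne j_s$ because letters in a block are distinct. So every match $(p_s,p_s')$ lies in a \emph{cell} $(i,j)$ with $1\le i<j\le N$. We call the cells with first coordinate $i$ \emph{row} $i$ and those with second coordinate $j$ \emph{column} $j$. A \emph{path} is a sequence of distinct cells $(i_1,j_1),\dots,(i_R,j_R)$ in which both coordinates are weakly increasing. The cells visited by the twins, listed in order without repetition, form a path, and every subsequence of a path is a path. Since $i_r+j_r$ increases strictly along a path, from at least $3$ to at most $2N-1$, a path has at most $2N-3$ cells.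

Call the cell $(i,j)$ \emph{distinct} if $\lambda_i\ne\lambda_j$ and \emph{equal} if $\lambda_i=\lambda_j$. A distinct cell contains at most one match of the twins, since $\lambda_i\cap\lambda_j$ has at most one point and that point, if it exists, occurs once in each of $B_i,B_j$. The matches in an equal cell form a common subsequence of $B_i$ and $B_j$. We write $T=T_d+T_e$, where $T_d$ and $T_e$ count the matches in distinct and in equal cells.

Already $T_d<2N$. We show in Sections~\ref{sec:price}--\ref{sec:all} that with high probability $T_d<1.92N$, and in Section~\ref{sec:equal} that $T_e$ is at most a small multiple of $N$ for large $q$.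

\subsection{The price of a path}\label{sec:price}

The $T_d$ distinct cells visited by the twins form a path with one match in each cell. Fix a path with $R$ cells $(i_r,j_r)$, and condition on the lines. Say that the path is \emph{realized} if all its cells are distinct with $\lambda_{i_r}\cap\lambda_{j_r}=\{c_r\}$, and the position $p_r$ of $c_r$ in block $i_r$ and the position $p_r'$ of $c_r$ in block $j_r$ satisfy
\[
p_1<\dots<p_R,\qquad p_1'<\dots<p_R',\qquad \{p_1,\dots,p_R\}\cap\{p_1',\dots,p_R'\}=\emptyset .
\]
Here positions are positions in $w$. Thus the path formed by the $T_d$ distinct cells visited by the twins is realized.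

To see what realization costs, suppose the path goes from $(i,j)$ to $(i,j')$ in the same row. Then the letters $\lambda_i\cap\lambda_j$ and $\lambda_i\cap\lambda_{j'}$ must be different and occur in $B_i$ in this order. Since $B_i$ is a random ordering, this has probability at most $\frac12$. If the path has $a$ cells in a row, the corresponding probability is at most $1/a!$. The same holds for columns.

\begin{lemma}\label{lem:price}
For a path, let $a_i$ be the number of its cells in row $i$ and $b_i$ the number of its cells in column $i$. Then
\begin{equation}\label{eq:price}
\Pr(\textup{the path is realized}\mid\lambda_1,\dots,\lambda_N)\le\omega:=\prod_{i=1}^N\frac1{a_i!\,b_i!}.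
\end{equation}
\end{lemma}

\begin{proof}
Fix the lines; we may assume that all cells of the path are distinct and that each $\lambda_{i_r}\cap\lambda_{j_r}$ is a single point $c_r$, since otherwise the probability is $0$. Let $A_i=\{r:i_r=i\}$ and $C_i=\{r:j_r=i\}$, so $a_i=|A_i|$ and $b_i=|C_i|$. If the path is realized, then for every block $i$
\begin{itemize}
\item the letters $c_r$ with $r\in A_i$ are distinct and occur in $B_i$ in the order of $r$ (they sit at the positions $p_r$);
\item the letters $c_r$ with $r\in C_i$ are distinct and occur in $B_i$ in the order of $r$ (they sit at the positions $p'_r$);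
\item these two sets of letters are disjoint, because the sets $\{p_r\}$ and $\{p_r'\}$ are disjoint and a letter occurs only once in $B_i$.
\end{itemize}
Distinctness and disjointness are determined by the lines; if they fail, the probability is $0$. Otherwise, in a uniformly random ordering, the relative orders of two disjoint subsets are independent and uniform, so the order conditions for block $i$ hold with probability $1/(a_i!\,b_i!)$. Different blocks are independent.
\end{proof}

Disjointness of the position sets of twins is used here. If the same two letters of $B_i$ could serve both a row and a column, their two order conditions would coincide and would cost $\frac12$ instead of $\frac14$.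

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\foreach \i/\j in {1/2,1/3,1/4,2/4,3/4,4/6,5/6,5/7}
  \fill[gray!25] (\j-1,-\i+1) rectangle (\j,-\i);
\draw[gray] (0,0) grid (7,-7);
\draw[gray,dashed] (0,0)--(7,-7);
\draw[thick] (1.5,-0.2)--(2.5,-0.5)--(3.2,-0.8)--(3.5,-1.7)--(3.8,-2.3)--(5.3,-3.35)--(5.7,-4.3)--(6.5,-4.7);
\foreach \x/\y in {1.5/-0.2,2.5/-0.5,3.2/-0.8,3.5/-1.7,3.8/-2.3,5.3/-3.35,5.7/-4.3,6.5/-4.7}
  \fill (\x,\y) circle (2.3pt);
\foreach \a in {1,...,7}
  {\node at (-0.4,-\a+0.5) {\small $\a$};
   \node at (\a-0.5,0.4) {\small $\a$};}
\node at (-1,-3.5) {$i$};
\node at (3.5,1) {$j$};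
\end{tikzpicture}
\caption{A path of $8$ shaded cells above the diagonal, for $N=7$, with the match in each cell drawn as a point (vertical coordinate: position in block $i$, downward; horizontal coordinate: position in block $j$). The steps are H, H, V, V, D, V, H. Row $1$ and column $4$ contain three cells each, row $5$ and column $6$ two cells each, and all other rows and columns at most one, so $\omega=\frac1{3!\,3!\,2!\,2!}=\frac1{144}$.}
\label{fig:path}
\end{figure}

Encode a path by its first cell and its steps $(\Delta i,\Delta j)\in\mathbb Z_{\ge0}^2\setminus\{(0,0)\}$. A step has type H if $\Delta i=0$, type V if $\Delta j=0$, and type D if both are positive; see Figure~\ref{fig:path}. The cells of the path in one row are consecutive and joined by a maximal run of H-steps, and a run of $h$ steps joins $h+1$ cells. The same holds for columns and V-steps. Rows and columns with at most one cell contribute a factor $1$. Therefore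
\begin{equation}\label{eq:runs}
\omega=\prod_{\text{maximal H- and V-runs}}\frac1{(h+1)!},\qquad h=\text{number of steps of the run}.
\end{equation}

\subsection{The main idea: full paths}\label{sec:full}

The longest paths, with $2N-3$ cells, go from $(1,2)$ to $(N-1,N)$ by $S=2N-4$ \emph{unit} steps of type H or V. There are at most $2^S$ of them, and since $(h+1)!\ge2^h$, each has $\omega\le2^{-S}$. So the crudest union bound gives $1$: it only just fails. Equality $\omega=2^{-S}$ holds only for the strict staircases, in which all runs have length $1$; a run of length $2$ already costs $\frac16$ instead of $\frac14$. Most paths have many longer runs, and this decides the matter.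

Let $W_S$ be the sum of $\omega$, computed by \eqref{eq:runs}, over all sequences of $S$ unit steps of types H and V, and let
\[
\varphi(x)=\sum_{h\ge1}\frac{x^h}{(h+1)!}=\frac{e^x-1-x}{x}\qquad(x>0).
\]
A nonempty sequence consists of $j\ge1$ maximal runs, alternately of type H and V, and the type of the first run can be chosen in two ways. Hence, as long as $\varphi(x)<1$,
\[
\sum_{S\ge0}W_Sx^S=1+2\sum_{j\ge1}\varphi(x)^j=\frac{1+\varphi(x)}{1-\varphi(x)} .
\]
Now $\varphi$ is still below $1$ at a point beyond $1$: since $e^{1.2}<3.3202$,
\begin{equation}\label{eq:phi}
f:=\varphi\big(\tfrac65\big)=\frac{e^{1.2}-2.2}{1.2}<\frac{1.1202}{1.2}=0.9335,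
\qquad G:=\frac{1+f}{1-f}<\frac{1.9335}{0.0665}<29.08 .
\end{equation}
As all terms are nonnegative, $W_S\le29.08\,(5/6)^S$. So the expected number of realized full paths is exponentially small, and with high probability no twins have one match in each of $2N-3$ distinct cells.

\subsection{All long paths}\label{sec:all}

A path with slightly fewer than $2N$ cells may contain some longer steps and some D-steps, and these can be placed in exponentially many ways. There is room for this because of the factor $5/6<1$ above. We count all paths by giving each step a weight that rewards steps and penalizes distance.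

\begin{lemma}\label{lem:count}
There is an absolute constant $Z$ such that for all $N,R\ge1$,
\[
\sum_{\textup{paths with }R\textup{ cells}}\omega\ \le\ N^2\,Z\cdot36^{2N}\cdot42^{1-R}.
\]
\end{lemma}

\begin{proof}
Give the step $(\Delta i,\Delta j)$ the weight $42\cdot36^{-\Delta i-\Delta j}$. A path with $R$ cells has $R-1$ steps, and its total displacement $\sum(\Delta i+\Delta j)$ is at most $2N$, so the product of its step weights is at least $42^{R-1}36^{-2N}$. There are at most $N^2$ choices for the first cell. So the inequality holds if $Z$ is the sum, over all finite step sequences, of $\omega$ times the product of the step weights, where $\omega$ is given by \eqref{eq:runs}. We show that $Z<\infty$.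

The total weights of the steps of type H, of type V and of type D are
\[
42\sum_{d\ge1}36^{-d}=\frac{42}{35}=\frac65,\qquad\frac65,\qquad42\Big(\sum_{d\ge1}36^{-d}\Big)^2=\frac{42}{35^2}=\frac6{175}.
\]
The total weight of all runs of H-steps, of any length $h\ge1$ and each with its factor $\frac1{(h+1)!}$, is $\sum_{h\ge1}(6/5)^h/(h+1)!=f$; the same holds for V. As in Section~\ref{sec:full}, the step sequences without D-steps have total weight $1+2\sum_{j\ge1}f^j=G$. A D-step changes both the row and the column and thus breaks runs of both types. So a sequence with $d$ D-steps consists of $d+1$ D-free pieces, possibly empty, separated by the D-steps, and $\omega$ is the product over the pieces. Hence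
\[
Z=\sum_{d\ge0}G^{d+1}\Big(\frac6{175}\Big)^d<\infty,
\]
since by \eqref{eq:phi} $\frac{6}{175}G<\frac{6\cdot29.08}{175}=\frac{174.48}{175}<1$.
\end{proof}

\begin{lemma}\label{lem:distinct}
$\Pr(T_d\ge1.92N)\le e^{-cN}$ for an absolute constant $c>0$ and all large $N$.
\end{lemma}

\begin{proof}
If $T_d\ge1.92N$, then some path with $R=T_d$ cells is realized. By Lemma~\ref{lem:price}, a union bound conditional on the lines, and Lemma~\ref{lem:count},
\[
\Pr(T_d\ge1.92N)\le\sum_{R\ge1.92N}N^2Z\,36^{2N}\,42^{1-R}=O\Big(N^2\Big(\frac{36^2}{42^{1.92}}\Big)^N\Big).
\]
The base is less than $1$: raised to the power $12.5$, the inequality $42^{1.92}>36^2$ becomes $42^{24}>36^{25}$, that is, $(7/6)^{24}>36$. And $(7/6)^8=5764801/1679616>3.4$, while $3.4^3=39.304>36$.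
\end{proof}

\begin{remark}
The weights can be understood as follows. With weights $yz^{\Delta i+\Delta j}$, where $y>1$ and $0<z<1$, and with $u=z/(1-z)$, the proof needs $\varphi(yu)<1$ and $yu^2\,\frac{1+\varphi(yu)}{1-\varphi(yu)}<1$. It then gives $T_d<\rho N$ with high probability whenever $y^\rho z^2>1$. A value $\rho<2$ is possible exactly when $yz>1$. This forces $yu>1$, and it is compatible with the two conditions because $\varphi$ stays below $1$ beyond the point $1$: keep $yz$ slightly above $1$ and let $z$ be small. We use $z=\frac1{36}$, that is $u=\frac1{35}$, and $y=42$; the value of $\rho$ is not optimized.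
\end{remark}

\subsection{Equal cells}\label{sec:equal}

For fixed $q$ and $N\to\infty$, lines must repeat. A given cell is equal with probability only $q^{-2}$, but a path may seek out equal cells. The next lemma shows that a path can collect at most of the order of $\sqrt\theta\, N$ cells of a kind that has probability $\theta$.

\begin{lemma}\label{lem:marked}
Let $0<\theta\le1/(16e^2)$ be fixed. Let pairs $\{i,j\}$ be marked according to a symmetric rule that depends only on $(B_i,B_j)$, such that for every fixed $B_i$ the conditional probability that $\{i,j\}$ is marked is at most $\theta$. Then, with probability tending to $1$ as $N\to\infty$, every path has fewer than $8e\sqrt\theta\,N<22\sqrt\theta\,N$ marked cells.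
\end{lemma}

\begin{proof}
Let $\delta=4e\sqrt\theta\le1$ and $s=\lceil\delta N\rceil\le N$. Suppose that some path has $M\ge2\delta N$ marked cells. These again form a path, and each cell after the first has larger $i$ or larger $j$ than its predecessor. The first cell together with the cells where $j$ increases has strictly increasing $j$; the first cell together with the cells where $i$ increases has strictly increasing $i$. These two subsequences have at least $M+1$ cells in total, counted with repetition, so one of them has at least $(M+1)/2>\delta N$ cells, hence at least $s$. So there are $s$ marked cells $(i_1,j_1),\dots,(i_s,j_s)$ with either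
\begin{itemize}
\item[(a)] $j_1<\dots<j_s$ and $i_1\le\dots\le i_s$, or
\item[(b)] $i_1<\dots<i_s$ and $j_1\le\dots\le j_s$.
\end{itemize}

For a fixed such sequence, all $s$ cells are marked with probability at most $\theta^s$. In case (a), $j_s$ exceeds every other index in the sequence, since $i_r\le i_s<j_s$. Condition on all $B_v$ with $v\ne j_s$: the events for the first $s-1$ cells are determined, and the last cell is marked with conditional probability at most $\theta$. Remove the last cell and iterate. In case (b), $i_1$ is smaller than every other index, since $j_r>i_r\ge i_1$. Condition on all $B_v$ with $v\ne i_1$: the events for the last $s-1$ cells are determined, and by symmetry of the rule the first cell is marked with conditional probability at most $\theta$. Remove the first cell and iterate.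

In each case the strictly increasing coordinates can be chosen in $\binom Ns$ ways and the weakly increasing ones in at most $\binom{N+s-1}s$ ways. Since $\delta N\le s\le N$, the number of sequences is at most
\[
\Big(\frac{eN}s\Big)^s\Big(\frac{2eN}s\Big)^s\le\Big(\frac{2e^2}{\delta^2}\Big)^s .
\]
So the probability of having such a sequence is at most $2(2e^2\theta/\delta^2)^s=2\cdot8^{-s}\to0$. Finally $2\delta=8e\sqrt\theta$ and $8e<22$.
\end{proof}

With $\theta=q^{-2}$ the lemma bounds the number of equal cells on a path by $22N/q$. This alone is not enough: an equal cell might contain up to $q$ matches, which would allow $22N$ matches in all. But two random orderings of one line seldom have a long common subsequence.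

\begin{lemma}\label{lem:equal}
With probability tending to $1$ as $N\to\infty$, $T_e\le22(q^{-1/4}+q^{-1})N$.
\end{lemma}

\begin{proof}
First mark $\{i,j\}$ if $\lambda_i=\lambda_j$. Given $B_i$, this has probability $q^{-2}$, and $q\ge e^8$ ensures $q^{-2}\le1/(16e^2)$. So with probability tending to $1$ every path has fewer than $22N/q$ equal cells.

Now mark $\{i,j\}$ only if $\lambda_i=\lambda_j$ and $\operatorname{LCS}(B_i,B_j)\ge q^{3/4}$. Let $u=\lceil q^{3/4}\rceil$. Given $B_i$ and $\lambda_j=\lambda_i$, the ordering $B_j$ of the points is uniform, and a given set of $u$ points has the same order in $B_j$ as in $B_i$ with probability $1/u!$. Hence the conditional probability that $\operatorname{LCS}(B_i,B_j)\ge u$ is at most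
\[
\binom qu\frac1{u!}\le\Big(\frac{eq}u\Big)^u\Big(\frac eu\Big)^u=\Big(\frac{e^2q}{u^2}\Big)^u\le\big(e^2q^{-1/2}\big)^u\le q^{-u/4}\le q^{-2},
\]
where we used $u\ge q^{3/4}$, then $e^2\le q^{1/4}$, and finally $u\ge e^6>8$. So the pair is marked with conditional probability at most $q^{-2}\cdot q^{-2}=q^{-4}$, and with probability tending to $1$ every path has fewer than $22N/q^2$ such cells.

On the path of the twins, each of these exceptional cells contains at most $q$ matches, and every other equal cell contains at most $q^{3/4}$. Therefore
\[
T_e\le\frac{22N}q\,q^{3/4}+\frac{22N}{q^2}\,q=22(q^{-1/4}+q^{-1})N.\qedhere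
\]
\end{proof}

\subsection{Proof of Theorem~\ref{thm:extremal}}

By Lemmas~\ref{lem:distinct} and \ref{lem:equal}, for every prime $q\ge e^8$ and every $N\ge N_0(q)$ some word of length $qN$ over $q^2$ letters has no twins longer than $(1.92+44q^{-1/4})N$. The function $t(\cdot,q^2)$ is nondecreasing in the length, since twins in a prefix are twins in the whole word. Taking $N=\lceil n/q\rceil$ we get, for all large $n$,
\[
t(n,q^2)\le\big(1.92+44q^{-1/4}\big)\Big(\frac nq+1\Big).
\]

For general $k$ let $q$ be the largest prime with $q\le\sqrt k$. By the prime number theorem, for every $\epsilon>0$ and all large $x$ there is a prime in $((1-\epsilon)x,x]$; hence $q/\sqrt k\to1$ as $k\to\infty$. Words over $q^2\le k$ letters are also words over a $k$-letter alphabet, so $t(n,k)\le t(n,q^2)$, and for all large $k$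
\[
\limsup_{n\to\infty}\frac{\sqrt k\,t(n,k)}n\le\frac{\sqrt k}q\big(1.92+44q^{-1/4}\big).
\]
The right side tends to $1.92$ as $k\to\infty$. \qed

\begin{thebibliography}{9}
\bibitem{DGR} Andrzej Dudek, Jaros{\l}aw Grytczuk and Andrzej Ruci\'nski, \emph{Long twins in random words}, arXiv:2112.14197 (2021).
\bibitem{KLM} Kiwi, Loebl and Matou\v{s}ek, Adv. Math. 197 (2005) 480--498.
\end{thebibliography}

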